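# The growth of $\max_w\mathfrak S_w(1,\dots,1)$ on the scale $e^{n^2}$

## 1. A guess about $u(n)$, tested for $n\le 3$

Set all variables of a Schubert polynomial equal to $1$, and choose the permutation $w\in S_n$ for which the result is largest. Call the largest value $u(n)$. How fast does $u(n)$ grow? The first guess is that it grows like $e^{Ln^2}$ for one fixed constant $L$. In precise terms, this is the conjecture of Stanley that
$$\lim_{n\to\infty}\frac{\log u(n)}{n^2}$$
exists. It is discussed in Ningxin Zhang, "Principal specializations of Schubert polynomials, multi-layered permutations and asymptotics", arXiv:2311.04487 (2023). These notes prove that the guess is right.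

**Definition (Schubert polynomials).** For a polynomial $f$ let $\partial_i f=\frac{f-s_if}{x_i-x_{i+1}}$, where $s_i$ exchanges $x_i$ and $x_{i+1}$. Put $\mathfrak S_{w_0}=x_1^{n-1}x_2^{n-2}\cdots x_{n-1}$ for $w_0=(n,n-1,\dots,1)$, and $\mathfrak S_{ws_i}=\partial_i\mathfrak S_w$ whenever $w(i)>w(i+1)$. The principal specialization is $\Upsilon_w:=\mathfrak S_w(1,\dots,1)$, and $u(n):=\max_{w\in S_n}\Upsilon_w$.

For example, $\mathfrak S_{321}=x_1^2x_2$, then $\mathfrak S_{312}=\partial_2(x_1^2x_2)=x_1^2$, then $\mathfrak S_{132}=\partial_1(x_1^2)=x_1+x_2$. So $\Upsilon_{132}=2$.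

**Definition (pipe dreams).** The tiles are the pairs $(i,j)\in[n]^2$, with row $i$ counted from the top and column $j$ from the left. Put $\Delta_n=\{(i,j):i+j\le n\}$. Given $D\subseteq\Delta_n$, draw a cross on each tile of $D$ (left edge joined to right edge, bottom edge joined to top edge) and two elbows on every other tile (left edge joined to top edge, bottom edge joined to right edge). The pipes so formed run upward and to the right. If no two pipes cross more than once, $D$ is a pipe dream of the permutation $w$ for which the pipe entering at the left of row $i$ leaves at the top of column $w(i)$.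

We use as a known fact (Billey–Jockusch–Stanley, Fomin–Stanley, Fomin–Kirillov) that $\mathfrak S_w=\sum_D\prod_{(i,j)\in D}x_i$, summed over the pipe dreams $D$ of $w$. In particular $\Upsilon_w$ is the number of pipe dreams of $w$.

Now test small cases. For $n=1$ only $D=\emptyset$ exists, and $u(1)=1$. For $n=2$ we have $\Delta_2=\{(1,1)\}$. The two subsets belong to $12$ and $21$, so $u(2)=1$. For $n=3$ we have $\Delta_3=\{(1,1),(1,2),(2,1)\}$ with eight subsets:

* $\emptyset$ belongs to $123$, and $\{(1,1)\}$ to $213$;
* $\{(1,2)\}$ and $\{(2,1)\}$ both belong to $132$;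
* $\{(1,1),(1,2)\}$ belongs to $312$, $\{(2,1),(1,1)\}$ to $231$, and the full set to $321$;
* $\{(2,1),(1,2)\}$ is not a pipe dream. Two pipes cross at $(2,1)$, the elbows at $(1,1)$ and $(2,2)$ lead them together again, and they cross a second time at $(1,2)$.

So $u(3)=2$, and there are $7$ pipe dreams in all. The eighth subset shows the difficulty of the subject: crosses cannot be placed independently.

Boundedness is free: $\Upsilon_w\le 2^{|\Delta_n|}=2^{n(n-1)/2}$. The scale $n^2$ is the true one. Morales, Pak and Panova consider the layered permutations
$$w(b_1,\dots,b_k)=(b_1,\dots,1,\;b_1+b_2,\dots,b_1+1,\;\dots,\;n,\dots,n-b_k+1),\qquad n=b_1+\dots+b_k,$$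
and show that the maximum $v(n)$ of $\Upsilon_w$ over these satisfies $\lim_n\log_2v(n)/n^2=\gamma/\log2\approx0.2932$ with $\gamma\approx0.2032558981$. Since $u(n)\ge v(n)$, we get $\liminf\log u(n)/n^2\ge\gamma>0$. What remains to be excluded is oscillation.

**Theorem 1.** The limit $\lim_{n\to\infty}\log u(n)/n^2$ exists and is finite.

Section 10 states and proves a stronger form, Theorem 7, with weights and with control of the shape of the optimal permutations.

## 2. Labels, attempted crosses and effective crosses

We need a language in which any set $D\subseteq\Delta_n$ makes sense, not only pipe dreams.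

Vertices are the pairs $(i,j)$ with $0\le i,j\le n$. The tile $(i,j)$ has corners $NW=(i-1,j-1)$, $NE=(i-1,j)$, $SW=(i,j-1)$, $SE=(i,j)$.

**Definition (labels).** Let $D\subseteq\Delta_n$; its tiles are called attempted crosses. Label the edges of the $n\times n$ square by elements of $[2n]$. The left boundary edge of row $i$ gets $i$, and the bottom boundary edge of column $j$ gets $n+j$. Process the tiles so that each comes after its left and lower neighbors, for instance rows from bottom to top and each row from left to right. If a tile has left label $a$ and bottom label $b$, then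

* if the tile is in $D$ and $a<b$, put top $:=b$, right $:=a$, and call the cross effective;
* otherwise put top $:=a$, right $:=b$.

Let $D^\circ\subseteq D$ be the set of effective crosses. Call $D$ reduced if $D=D^\circ$, and let $\mathcal R(n)$ be the set of reduced $D\subseteq\Delta_n$.

A cross attempted with $a>b$ is thus treated as a pair of elbows. (This is the Demazure, or 0-Hecke, rule.) If we rerun the procedure with $D^\circ$ in place of $D$, then, tile by tile, the labels are the same. Hence $(D^\circ)^\circ=D^\circ$, and $D^\circ\in\mathcal R(n)$ for every $D\subseteq\Delta_n$.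

**Words.** A path goes from the vertex $(0,0)$ to $(n,n)$ by down and right steps, and its labels form a word of length $2n$. Down the left side and then along the bottom, the word is $1,2,\dots,2n$. Processing tile $(i,j)$ replaces its left and bottom edges, which are steps number $i+j-1$ and $i+j$ of a path, by its top and right edges. So the word either is unchanged or has the adjacent letters $a<b$ in positions $i+j-1,\,i+j$ swapped. In particular every path carries a permutation of $[2n]$, so labels along a path are distinct, and a swap raises the number $\operatorname{inv}$ of inversions by exactly one. Since $D\subseteq\Delta_n$, only positions $\le n$ are ever swapped. So in the final word (along the top, then down the right side) the top labels form a permutation $v_D$ of $[n]$, written as a word, the right labels are $n+1,\dots,2n$ in order, and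
$$\operatorname{inv}(v_D)=|D^\circ|.\tag{1}$$

**Example.** Let $n=3$ and $D=\{(2,1),(1,2)\}$. At $(2,1)$, letters $2,3$ in positions $2,3$ are swapped, giving $1,3,2$. At $(1,2)$ the letters in positions $2,3$ are $a=3$, $b=2$, so the cross is not effective. Thus $D^\circ=\{(2,1)\}$ and $v_D=132$.

**Example.** The method gives $\Upsilon_{1432}=5$. In processing order the tiles of $\Delta_4$ attempt swaps at positions $3\,|\,2,3\,|\,1,2,3$ (rows $3,2,1$). Turning $1234$ into $1432$ by three inversion-creating swaps means swapping at positions $2,3,2$ or $3,2,3$. Inside the sequence $3,2,3,2,3$ that remains after discarding the $1$, the pattern $2,3,2$ occurs once. The pattern $3,2,3$ occurs $2$ times with the first $2$ as middle letter and $2$ times with the second. So $u(4)\ge5$.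

**Reduced sets are pipe dreams.** If $D=D^\circ$, each label travels along a pipe, and every crossing has $a<b$ just before it. Afterwards $a$ stands to the right of $b$ in the word, and two letters in that relative order never cross effectively again. So no two pipes cross twice. Conversely, suppose no two pipes cross twice. Before two pipes cross, the smaller label is to the left in the word, so $a<b$ at every cross and $D=D^\circ$. The label on top of column $x$ is the row in which the pipe started. So a reduced $D$ is exactly a pipe dream of $w_D:=v_D^{-1}$, and $|\mathcal R(n)|=\sum_{w\in S_n}\Upsilon_w$. Therefore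
$$u(n)\le|\mathcal R(n)|\le n!\,u(n).\tag{2}$$
For $n=3$ this reads $2\le7\le12$. Since $\log n!=o(n^2)$, we may count all reduced sets at once. Put
$$F(n)=\frac{\log|\mathcal R(n)|}{n^2}\le\log2 .$$
If $D\subseteq\Delta_n$, the swaps made in a larger square are the same swaps on the first $n$ letters $1,\dots,n$, so reducedness does not depend on the ambient $n$. Hence $|\mathcal R(n)|\le|\mathcal R(n+1)|$. By (2) it suffices to show that $\lim F(n)$ exists.

**Counting crosses in a box.** Let $B$ be a rectangular box of tiles and $D$ reduced. Read the in-word down the left side and then along the bottom of $B$, and the out-word along the top and then down the right side. Each is part of the word of a full path, so its letters are distinct. Processing the tiles of $B$ turns the in-word into the out-word, one new inversion per cross. So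
$$|D\cap B|=\operatorname{inv}(\text{out-word})-\operatorname{inv}(\text{in-word}).\tag{3}$$

## 3. Superadditivity has the wrong exponent

A standard way to prove that such a limit exists is Fekete's lemma. Let $D_1\in\mathcal R(l)$ and $D_2\in\mathcal R(n)$, and shift $D_2$ down by $l$ rows. It then swaps only positions beyond $l$, while $D_1$ swaps only the first $l$ positions, so the union is reduced. Hence $|\mathcal R(l+n)|\ge|\mathcal R(l)|\,|\mathcal R(n)|$. But this controls $\frac1n\log|\mathcal R(n)|$. On our scale it gives only $F(2n)\ge\frac12F(n)$. To lose nothing we would need $|\mathcal R(mn)|\gtrsim|\mathcal R(n)|^{m^2}$, that is, $m^2$ nearly independent copies.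

Such copies get in each other's way. Put one copy of $\Delta_2$ at $\{(3,1)\}$ and another at $\{(1,3)\}$ inside $\Delta_4$. Both attempt a swap at position $3$, and with nothing else present the second attempt fails.

Cutting into small boxes does not cure this. Take $D_*=\{(2,1)\}\in\mathcal R(4)$, and let $B$ be the upper left $2\times2$ box, whose filling is the single tile $(2,1)$. In the square of size $8$, tile the dilated box $2B$ by four copies of this filling. The attempted crosses, in processing order, are $(4,1),(4,3),(2,1),(2,3)$, at positions $4,6,2,4$. The word becomes $1,3,2,5,4,7,6,8$ after three steps. The last cross meets $a=5>b=4$ and fails.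

So independent replication produces sets $\widehat D$ that are not reduced. The natural repair is to replace $\widehat D$ by $\widehat D^\circ$, and the question becomes how many crosses are lost. Here the direct approach stops. A lost cross changes labels further up and to the right, which may make other crosses fail, and following this cascade cross by cross gives no useful bound.

The way past this point has three parts. First, by (1) the loss is $|\widehat D|-\operatorname{inv}(v_{\widehat D})$, so we need only know the final word roughly. Second, the final word is described by counting functions (heights) whose evolution is an $L^\infty$-contraction, so errors do not amplify. Third, copies of a box filling fit together when the heights on the boundary of the box are nearly affine, because then all translates see the same boundary values up to an additive constant. Elsewhere we use a rigid blow-up that is exactly reduced. Differentiability almost everywhere of Lipschitz functions makes "elsewhere" small.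

## 4. Heights evolve by a contraction

**Definition (height).** For an integer $c\ge0$ and a vertex $v$, let $h_c(v)=h_c^D(v)$ be the number of labels $\le c$ along a path from $(0,0)$ to $v$.

This does not depend on the path, because at each tile $\{\text{left},\text{bottom}\}=\{\text{top},\text{right}\}$ as sets of labels. A step down or right changes $h_c$ by $0$ or $1$. On the top side, $h_c(0,x)=\#\{p\le x:v_D(p)\le c\}$.

**Example.** If $D=\emptyset$, step number $p$ of every path has label $p$, so $h_c(i,j)=\min(c,i+j)$.

Heights satisfy a local rule at every tile, for every $D\subseteq\Delta_n$, reduced or not: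
$$h_c(NE)=\begin{cases}h_c(SW)&\text{if the tile is not in }D,\\ \max\big(h_c(NW),\,h_c(SE)-1\big)&\text{if the tile is in }D.\end{cases}\tag{4}$$
Indeed, if the tile is not in $D$, then top $=$ left, so $h_c(NE)=h_c(NW)+1[a\le c]=h_c(SW)$. If it is in $D$, then top $=\max(a,b)$ in either case, so $h_c(NE)=h_c(NW)+1$ if $a,b\le c$, and $h_c(NE)=h_c(NW)$ otherwise. Since $h_c(SE)=h_c(NW)+1[a\le c]+1[b\le c]$, the quantity $h_c(SE)-1$ equals $h_c(NW)+1$ in the first case and is at most $h_c(NW)$ in the second. This is (4).

The rule is stated for attempted crosses, so we need not know which of them are effective.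

**Lemma 2 (contraction).** Let $f,f'$ be real functions on the vertices of a box, both satisfying (4) for the same set of crosses. If $|f-f'|\le E$ on the left and bottom sides, then $|f-f'|\le E$ on the whole box.

*Proof.* The right sides of (4) are nondecreasing in their arguments and commute with adding a constant. Suppose $f'-E\le f\le f'+E$ holds at $NW,SW,SE$ of a tile. Applying (4) to all three functions gives the same inequalities at $NE$. Every vertex off the left and bottom sides is the $NE$ corner of a tile of the box, so induction over the tiles in processing order proves the claim. $\square$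

## 5. An exactly reduced blow-up

Where heights are not nearly affine we need a safe way to enlarge $D$ by a factor $m$.

**Lemma 3 (blow-up).** Let $D\in\mathcal R(n)$ and $mD=\{(i',j')\in[mn]^2:(\lceil i'/m\rceil,\lceil j'/m\rceil)\in D\}$. Then $mD\in\mathcal R(mn)$, and $h^{mD}_{mc}(mp)=m\,h^D_c(p)$ for all vertices $p$ of the $n$-square and all integers $c\ge0$.

*Proof.* If $(i',j')\in mD$ lies over $(i,j)\in D$, then $i'+j'\le m(i+j)\le mn$. So $mD\subseteq\Delta_{mn}$.

Claim: the $m$ unit edges forming the dilate of an edge labelled $a$ carry the labels $m(a-1)+1,\dots,ma$ ("group $a$") in increasing order, downward or rightward. This holds on the left and bottom boundary. Consider the $m\times m$ block over a tile with left label $a$ and bottom label $b$.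

* If the tile is not in $D$, no swap occurs in the block. The out-word equals the in-word. So the top gets group $a$ and the right side gets group $b$, both increasing.
* If the tile is in $D$, then $a<b$ because $D$ is reduced. Every label of group $a$ is smaller than every label of group $b$. Processing the block, at each tile the left label is the group-$a$ label of its row and the bottom label is the group-$b$ label of its column. So the cross is effective and both labels go straight through. The top gets group $b$ and the right side group $a$, both increasing.

This proves the claim, and all crosses of $mD$ were effective, so $mD$ is reduced. Follow a path to $p$ and its dilate to $mp$. An edge with label $a\le c$ contributes $m$ labels $\le ma\le mc$, and an edge with $a\ge c+1$ contributes only labels $>mc$. This is the height formula. $\square$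

In the example of Section 3, $2D_*=\{(3,1),(3,2),(4,1),(4,2)\}$, and all four crosses are effective.

## 6. Inversions from coarse heights

The final word will be known only through its heights at $q+1$ levels, each with an error. We show that this determines $\operatorname{inv}$ up to a small multiple of $N^2$.

**Lemma 4 (inversions).** Let $q\mid N$, let $\sigma,\tau\in S_N$ be written as words, and let $h^\sigma_s(x)=\#\{p\le x:\sigma(p)\le sN/q\}$. If $|h_s^\sigma(x)-h_s^\tau(x)|\le\eta N$ for all $0\le s\le q$ and $0\le x\le N$, then
$$|\operatorname{inv}\sigma-\operatorname{inv}\tau|\le\Big(\frac1{2q}+3q\eta\Big)N^2 .$$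

*Proof.* Split the letters into the classes $\big((s-1)N/q,\,sN/q\big]$, $1\le s\le q$, and let $\operatorname{inv}_q$ count inversions between letters of different classes. Then $0\le\operatorname{inv}-\operatorname{inv}_q\le q\binom{N/q}2\le\frac{N^2}{2q}$, for $\sigma$ and for $\tau$. So passing to $\operatorname{inv}_q$ costs at most $\frac{N^2}{2q}$ in the difference.

Put $g_s=h_s-h_{s-1}$ for $1\le s\le q$, and $\Delta g_s(x)=g_s(x)-g_s(x-1)$, which is $1$ if the letter in position $x$ has class $s$ and $0$ otherwise. Put $f_s(x)=x-1-h_s(x-1)$, the number of earlier letters of class $>s$. Counting each inversion at its right end,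
$$\operatorname{inv}_q=\sum_{s=1}^q\sum_{x=1}^N\Delta g_s(x)f_s(x),$$
and hence
$$\operatorname{inv}_q\sigma-\operatorname{inv}_q\tau=\sum_{s,x}\Delta g_s^\sigma(x)\,(f_s^\sigma-f_s^\tau)(x)+\sum_{s,x}\Delta(g_s^\sigma-g_s^\tau)(x)\,f_s^\tau(x).$$
In the first sum exactly $N$ pairs $(s,x)$ have $\Delta g_s^\sigma(x)=1$, and $|f_s^\sigma-f_s^\tau|\le\eta N$. So it is at most $\eta N^2$ in absolute value.

For the second, put $\delta_s=g_s^\sigma-g_s^\tau$. Then $|\delta_s|\le2\eta N$, and $\delta_s(0)=\delta_s(N)=0$, since every class has $N/q$ letters. Summation by parts gives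
$$\sum_{x=1}^N\big(\delta_s(x)-\delta_s(x-1)\big)f_s^\tau(x)=-\sum_{x=1}^{N-1}\delta_s(x)\big(f_s^\tau(x+1)-f_s^\tau(x)\big).$$
The increments of $f_s^\tau$ are $0$ or $1$, so $f_s^\tau$ is nondecreasing, with values in $[0,N]$. So the sum is at most $2\eta N\cdot N$ in absolute value. Over all $s$ this is $2q\eta N^2$. The total is $(1+2q)\eta N^2\le3q\eta N^2$. $\square$

## 7. Replicating box fillings

Let $g=2^r$ divide $n$, let $k=n/g$, and cut the $n$-square into $g^2$ boxes $B=(I,J)$, $I,J\in[g]$, of $k\times k$ tiles (box row $I$ from the top, box column $J$ from the left).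

**Definition (record).** The level-$r$ record of $D\in\mathcal R(n)$ is the list of labels of all edges on the grid lines bounding these boxes, the outer boundary included.

For example, the level-$0$ record lists the outer boundary only, so it amounts to $v_D$. In general the record determines $h_c$ at all vertices of the grid lines, since each is reached from $(0,0)$ by a path along the lines. It also determines the in-word and out-word of every box.

**Proposition 5 (replication).** Let $q\mid n$, $0<\varepsilon<1$, $k\varepsilon\ge2$, $D_*\in\mathcal R(n)$. Let $\mathcal G$ be a set of boxes $(I,J)$ with $I+J\le g$ ("good boxes") such that for each $B\in\mathcal G$ and each $c\in\{sn/q:0\le s\le q\}$ there is an affine function $a=a_{B,c}$ of $(i,j)$ with both slopes in $[0,1]$ and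
$$|h_c^{D_*}-a|\le2\varepsilon k\quad\text{on the boundary vertices of }B.\tag{5}$$
Let $\mathcal D'$ be the set of $D\in\mathcal R(n)$ with the same level-$r$ record as $D_*$, and let $\mathcal Z_B=\{D\cap B:D\in\mathcal D'\}$. Let $m\ge1$, $N=mn$, and choose arbitrary $Y_{B,\alpha,\beta'}\in\mathcal Z_B$ for $B\in\mathcal G$ and $\alpha,\beta'\in[m]$. Define $\widehat D\subseteq[N]^2$ on the dilated boxes $mB$ as follows:

* if $B\in\mathcal G$, cut $mB$ into $m^2$ boxes $C_{\alpha,\beta'}$ of $k\times k$ tiles and put a translate of $Y_{B,\alpha,\beta'}$ in $C_{\alpha,\beta'}$;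
* if $B\notin\mathcal G$, let $\widehat D\cap mB=mD_*\cap mB$.

Then $\widehat D\subseteq\Delta_N$, $\widehat D^\circ\in\mathcal R(N)$, and

1. $|h^{\widehat D}_{mc}(0,x)-h^{mD_*}_{mc}(0,x)|\le28\varepsilon N$ for all $c=sn/q$, $0\le s\le q$, and all $0\le x\le N$;
2. $|\widehat D\setminus\widehat D^\circ|\le\beta N^2$, where $\beta:=\frac1{2q}+84q\varepsilon$.

*Proof.* **Step 1: the construction stays in the staircase.** This makes $\widehat D^\circ$ meaningful. If $B=(I,J)\in\mathcal G$, every tile of $mB$ satisfies $i'+j'\le(I+J)mk\le gmk=N$. The rest of $\widehat D$ lies in $mD_*\subseteq\Delta_N$ by Lemma 3. So $\widehat D\subseteq\Delta_N$, and $\widehat D^\circ\in\mathcal R(N)$ by Section 2.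

Fix $c=sn/q$ and write $h=h_{mc}^{\widehat D}$, $\Psi=h_{mc}^{mD_*}$, functions on the vertices of the $N$-square. Let $\kappa=14\varepsilon mk$.

**Step 2: the error grows by at most $\kappa$ in one dilated box.** The purpose is a local estimate to be summed over boxes. Claim: if $|h-\Psi|\le E$ on the left and bottom sides of $mB$, then $|h-\Psi|\le E+\kappa$ on all sides of $mB$.

If $B\notin\mathcal G$, both functions satisfy (4) on $mB$ for the same crosses. Lemma 2 gives the claim with no added error.

Let $B\in\mathcal G$, and put $\tilde a(v)=m\,a(v/m)$, an affine function with the same slopes as $a$. First we compare $\Psi$ with $\tilde a$. Let $v\in\partial(mB)$. Rounding its coordinate along the side down to a multiple of $m$ gives a vertex $mp$ of the same side, with $p\in\partial B$, at $\ell^1$-distance at most $m$. By Lemma 3 and (5), $|\Psi-\tilde a|(mp)=m|h_c^{D_*}(p)-a(p)|\le2\varepsilon mk$. Moving from $mp$ to $v$ changes $\Psi$ and $\tilde a$ by at most $m$ each. So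
$$|\Psi-\tilde a|\le2\varepsilon mk+2m\le3\varepsilon mk\quad\text{on }\partial(mB),\tag{6}$$
because $k\varepsilon\ge2$. Hence $|h-\tilde a|\le e_0:=E+3\varepsilon mk$ on the left and bottom sides of $mB$.

Next we pass $\tilde a$ through one copy $C=C_{\alpha,\beta'}$. Let $\theta:C\to B$ be the translation, and let $Y_{B,\alpha,\beta'}=D'\cap B$ with $D'\in\mathcal D'$. Put $G=h_c^{D'}\circ\theta+\text{const}$, with the constant chosen so that $a\circ\theta+\text{const}=\tilde a$ on $C$. This is possible since $a$ and $\tilde a$ have equal slopes, and here the affine hypothesis is used: the same filling suits every translate. The function $G$ satisfies (4) on $C$ for the crosses $\widehat D\cap C$, because $h_c^{D'}$ does so on $B$ for $D'\cap B$ and (4) is invariant under adding constants. Since $D'$ and $D_*$ have the same record, $h_c^{D'}=h_c^{D_*}$ on $\partial B$, and (5) gives $|G-\tilde a|\le2\varepsilon k$ on $\partial C$. Suppose $|h-\tilde a|\le e$ on the left and bottom sides of $C$. Then $|h-G|\le e+2\varepsilon k$ there. By Lemma 2 this holds on all of $C$. Therefore $|h-\tilde a|\le e+4\varepsilon k$ on $\partial C$.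

Finally we chain the copies. The left side of a copy lies on the left side of $mB$ or is the right side of the copy to its left. The bottom side lies on the bottom side of $mB$ or is the top side of the copy below. A chain of copies, each the right or upper neighbor of the preceding one, has length at most $2m-1$. By induction $|h-\tilde a|\le e_0+4\varepsilon k(2m-1)\le e_0+8\varepsilon mk$ on the sides of all copies. With (6), on $\partial(mB)$,
$$|h-\Psi|\le e_0+8\varepsilon mk+3\varepsilon mk=E+14\varepsilon mk=E+\kappa .$$

**Step 3: summing over boxes gives item 1.** The purpose is to go from the boundary of the $N$-square, where the error is zero, to its top. On the left and bottom sides of the $N$-square, $h=\Psi$, since the boundary labels are the same. Give the box $(I,J)$ the depth $(g-I)+J\in[1,2g-1]$. Its left neighbor $(I,J-1)$ and lower neighbor $(I+1,J)$ have depth smaller by one. By induction and Step 2, the error on the sides of $mB$ is at most $d\kappa$ if $B$ has depth $d$. So on the top side of the $N$-square the error is at most $(2g-1)\kappa\le28\varepsilon mkg=28\varepsilon N$.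

**Step 4: few crosses are lost.** This is item 2. By (3), every element of $\mathcal Z_B$ has exactly $|D_*\cap B|$ tiles, because the in-word and out-word of $B$ are fixed by the record. Hence $|\widehat D|=\sum_Bm^2|D_*\cap B|=m^2|D_*|=|mD_*|$. By (1), $|\widehat D^\circ|=\operatorname{inv}(v_{\widehat D})$ and, as $mD_*$ is reduced, $|mD_*|=\operatorname{inv}(v_{mD_*})$. The heights $h_{mc}(0,x)$ with $mc=sN/q$ are the functions $h_s(x)$ of Lemma 4 for these two words. So item 1 permits $\eta=28\varepsilon$ in that lemma, and
$$|\widehat D^\circ|\ge|mD_*|-\Big(\frac1{2q}+84q\varepsilon\Big)N^2=|\widehat D|-\beta N^2.\qquad\square$$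

In applications $\varepsilon=q^{-2}$, so that $\beta\le85/q$ is small when $q$ is large.

## 8. Rescaled heights are affine on most boxes

We now supply good boxes for any sequence of reduced sets.

**Lemma 6 (good boxes).** Let $n_j\to\infty$ with $2^j\mid n_j$, and let $D_j\in\mathcal R(n_j)$. There is an infinite set $\mathcal J$ of indices with the following property. For every $q=2^p$, $p\ge1$, with $\varepsilon=q^{-2}$, there are numbers $a_r\ge0$ with $a_r\to0$ as $r\to\infty$ such that for each $r$ and all sufficiently large $j\in\mathcal J$ (so $j\ge\max(r,p)$), writing $n=n_j$, $g=2^r$, $k=n/g$: we have $q\mid n$, $k\varepsilon\ge2$, and there is a set $\mathcal G$ of boxes with $I+J\le g$ satisfying (5) for $D_*=D_j$, such that at most $a_rg^2$ boxes outside $\mathcal G$ meet $\Delta_n$.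

*Proof.* **Step 1: a limit profile.** We pass to continuous functions so that differentiability can be used. For dyadic $t\in[0,1]$ and $j$ so large that $tn_j$ is an integer, put
$$\Phi_t^{(j)}(x,y)=\frac1{n_j}h^{D_j}_{tn_j}(xn_j,yn_j)$$
when $xn_j,yn_j$ are integers ($x$ measures rows downward, $y$ columns), and extend to $[0,1]^2$ by bilinear interpolation in each grid cell. Unit steps change $h$ by $0$ or $1$. Inside a cell, each partial derivative is a convex combination of difference quotients along two edges. So $\Phi_t^{(j)}$ is nondecreasing and 1-Lipschitz in each coordinate, with values in $[0,2]$. By Arzelà–Ascoli and a diagonal argument over the countably many dyadic $t$, there is an infinite $\mathcal J$ along which $\Phi_t^{(j)}\to\Phi_t$ uniformly for every dyadic $t$. Each $\Phi_t$ is nondecreasing and 1-Lipschitz in each coordinate. By Rademacher's theorem it is differentiable almost everywhere, with partial derivatives in $[0,1]$.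

**Step 2: good squares.** We single out the places where all relevant $\Phi_t$ are nearly affine. Fix $q=2^p$, $\varepsilon=q^{-2}$. Call a closed dyadic square $S$ of side $2^{-r}$ good if $S\subseteq\{x+y\le1\}$ and for each $t=s/q$, $0\le s\le q$, some affine $A$ with slopes in $[0,1]$ satisfies $\sup_S|\Phi_t-A|\le\varepsilon2^{-r}$. Let $a_r$ be the total area of the non-good squares of side $2^{-r}$ that meet $\{x+y<1\}$.

Claim: $a_r\to0$. The square with indices $(I,J)$ meets $\{x+y<1\}$ exactly if $I+J-2<2^r$, and lies in $\{x+y\le1\}$ exactly if $I+J\le2^r$. So the squares that meet the first set but are not contained in the second have $I+J=2^r+1$. There are $2^r$ of them, of total area $2^{-r}$. Next let $p_0$ be an interior point of $[0,1]^2$ with $x+y<1$ at which all $\Phi_{s/q}$, $0\le s\le q$, are differentiable. Almost every point of $\{x+y<1\}$ is of this kind. For large $r$ the half-open dyadic square of side $2^{-r}$ containing $p_0$ has closure in $\{x+y\le1\}$. The tangent plane $A$ at $p_0$ has slopes in $[0,1]$ and satisfies $|\Phi_{s/q}-A|\le\varepsilon2^{-r}$ on the closure, because the error is $o(2^{-r})$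 there. So this square is good for all large $r$. Hence the indicator of the union of the non-good squares contained in $\{x+y\le1\}$ tends to $0$ almost everywhere, and by dominated convergence their area tends to $0$.

**Step 3: transfer to boxes.** Here we return from the limit to $D_j$. Fix $r$. For all large $j\in\mathcal J$ we have $j\ge\max(r,p)$, so $g=2^r$ and $q=2^p$ divide $n$. Moreover $k\varepsilon\ge2$, and $\sup|\Phi^{(j)}_{s/q}-\Phi_{s/q}|\le\varepsilon2^{-r}$ for $0\le s\le q$. Let $\mathcal G$ consist of the boxes that correspond to good squares. Then $I+J\le g$. With $c=sn/q$ and $a(i,j')=nA(i/n,j'/n)$, at all vertices of the box $|h_c^{D_j}-a|\le n\cdot2\varepsilon2^{-r}=2\varepsilon k$, which is (5). If a box $(I,J)$ meets $\Delta_n$, some tile in it satisfies $(I-1)k+1+(J-1)k+1\le i+j'\le n$. So $(I-1)+(J-1)<g$, and its square meets $\{x+y<1\}$. Squares have area $g^{-2}$, so at most $a_rg^2$ such boxes are outside $\mathcal G$. $\square$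

**Example.** For $D_j=\emptyset$ we get $\Phi_t=\min(t,x+y)$, which is affine on each side of the line $x+y=t$. If $r\ge p$, a dyadic square whose interior meets one of the lines $x+y=s/q$ has $I+J-1=2^rs/q$. There are at most $2^r$ of these for each $s$. So the squares in $\{x+y\le1\}$ that might not be good have total area at most $(q+1)2^{-r}$.

## 9. Proof of Theorem 1, and two bounds for the limit

Let $L=\limsup F(n)$.

**Step 1: a near-optimal sequence with one common record.** We want many reduced sets that agree on all grid lines. Choose $N_j\ge8^j$ with $F(N_j)\to L$, and let $n_j=2^j\lceil N_j/2^j\rceil$. Then $N_j/n_j\to1$, and by monotonicity of $|\mathcal R(\cdot)|$ we get $F(n_j)\ge F(N_j)(N_j/n_j)^2\to L$. So $F(n_j)\to L$, while $2^j\mid n_j$ and $n_j\ge8^j$. A level-$j$ record in the $n_j$-system consists of $2n_j(2^j+1)$ labels from $[2n_j]$. Since $2^j\le n_j^{1/3}$, the number of such records is at most $(2n_j)^{2n_j(2^j+1)}=e^{o(n_j^2)}$. Fix a most frequent one, let $\mathcal D_j\subseteq\mathcal R(n_j)$ be the set of reduced $D$ with that record, and fix $D_j\in\mathcal D_j$. Then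
$$\log|\mathcal D_j|\ge n_j^2\big(F(n_j)-o(1)\big).\tag{7}$$

**Step 2: counting the replicated sets.** Apply Lemma 6 to $(n_j,D_j)$. Fix $q=2^p$ with $85/q\le\frac12$, so that with $\varepsilon=q^{-2}$ we have $\beta=\frac1{2q}+\frac{84}q\le\frac{85}q\le\frac12$. Fix $r$, take $j\in\mathcal J$ large, and put $n=n_j$, $D_*=D_j$, with $\mathcal G$ from the lemma and $\mathcal D',\mathcal Z_B$ as in Proposition 5.

Since $r\le j$, the level-$j$ record determines the level-$r$ record, so $\mathcal D_j\subseteq\mathcal D'$. An element of $\mathcal D'$ is determined by its intersections with the boxes, so $|\mathcal D_j|\le|\mathcal D'|\le\prod_B|\mathcal Z_B|$. Here $|\mathcal Z_B|=1$ if $B\cap\Delta_n=\emptyset$, and $|\mathcal Z_B|\le2^{k^2}$ always. At most $a_rg^2$ boxes outside $\mathcal G$ meet $\Delta_n$, and $a_rg^2k^2=a_rn^2$. Different choices of the $Y_{B,\alpha,\beta'}$ give different sets $\widehat D$. So for every $m\ge1$ the number of sets $\widehat D$ is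
$$\prod_{B\in\mathcal G}|\mathcal Z_B|^{m^2}\ge\big(|\mathcal D_j|\,2^{-a_rn^2}\big)^{m^2}.\tag{8}$$

**Step 3: passing to reduced sets.** We bound the fibers of $\widehat D\mapsto\widehat D^\circ\in\mathcal R(N)$, $N=mn$. Given $\widehat D^\circ$, the set $\widehat D$ is determined by $\widehat D\setminus\widehat D^\circ$, a subset of $[N]^2$ with at most $\beta N^2$ elements by Proposition 5. With $K=N^2$ and $H(\beta)=-\beta\log\beta-(1-\beta)\log(1-\beta)$,
$$1\ge\sum_{i\le\beta K}\binom Ki\beta^i(1-\beta)^{K-i}\ge\beta^{\beta K}(1-\beta)^{(1-\beta)K}\sum_{i\le\beta K}\binom Ki,$$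
where the second inequality uses $\beta\le1-\beta$. So each fiber has at most
$$\sum_{i\le\beta N^2}\binom{N^2}i\le e^{H(\beta)N^2}\tag{9}$$
elements. Dividing (8) by (9), taking logarithms and dividing by $N^2=m^2n_j^2$,
$$F(mn_j)\ge\frac{\log|\mathcal D_j|}{n_j^2}-a_r\log2-H(\beta)\qquad\text{for all }m\ge1.$$

**Step 4: all sizes, then the parameters.** Only multiples of $n_j$ have been treated so far. For $M\ge n_j$ let $m=\lfloor M/n_j\rfloor$. Monotonicity gives $F(M)\ge F(mn_j)(mn_j/M)^2$, and $mn_j/M\to1$ as $M\to\infty$ with $j$ fixed. Hence
$$\liminf_{M\to\infty}F(M)\ge\frac{\log|\mathcal D_j|}{n_j^2}-a_r\log2-H(\beta).$$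
The left side does not depend on $j,r,q$. Let first $j\to\infty$ in $\mathcal J$; by (7) the lower limit of the first term is at least $L$. Then let $r\to\infty$ with $q$ fixed, so $a_r\to0$. Then let $q\to\infty$, so $\beta\le85/q\to0$ and $H(\beta)\to0$. We get $\liminf F\ge L=\limsup F$, so $\lim F(n)=L\in[0,\log2]$. By (2), $\lim\log u(n)/n^2=L$. $\blacksquare$

**Bounds.** The quoted theorem of Morales, Pak and Panova gives $L\ge\gamma\approx0.2033$. Also $L\le\frac{\log15}8\approx0.3385$. To see this, note first that in a reduced $D$ no $2\times2$ block of tiles meets $D$ exactly in its lower left and upper right tiles. Suppose one does, and let $a<b$ be the left and bottom labels at the lower left cross. Then $a$ moves right, and the elbows of the lower right tile send it up. The label $b$ moves up, and the elbows of the upper left tile send it to the right. So the upper right tile has left label $b$ and bottom label $a$, and its cross is not effective, a contradiction. Hence each of the $\frac{n^2}8+O(n)$ blocks in a partition of the staircase into $2\times2$ blocks has at most $15$ fillings. The $O(n)$ tiles near the diagonal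 left over contribute a factor $e^{O(n)}$.

## 10. Weights and permutons

The same construction controls where the permutation of the replicated set lies, and it tolerates weights.

**Definition (permutons).** A permuton is a probability measure $\mu$ on $[0,1]^2$ with uniform marginals. Its distribution function is $F_\mu(x,y)=\mu([0,x]\times[0,y])$, and $d(\mu,\nu)=\sup_{x,y}|F_\mu(x,y)-F_\nu(x,y)|$. For $w\in S_n$, let $\mu_w$ be the permuton with density $n$ on the squares $(\frac{i-1}n,\frac in]\times(\frac{w(i)-1}n,\frac{w(i)}n]$, with distribution function $F_w$.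

For instance, if $w$ is the identity of $S_n$, then $F_w(x,y)=\min(x,y)$ whenever $x$ or $y$ is a multiple of $\frac1n$. So $\mu_w$ tends to the uniform measure on the diagonal.

Since a strip of width $\rho$ has mass $\rho$, $F_\mu$ is nondecreasing and 1-Lipschitz in each variable. The conditions $F(x,0)=F(0,y)=0$, $F(x,1)=x$, $F(1,y)=y$ and nonnegativity of rectangle increments survive uniform limits, and a continuous $F$ with these properties is the distribution function of a permuton. So by Arzelà–Ascoli the permutons form a compact metric space.

Let $\psi:[0,1]^2\to(0,\infty)$ be continuous, and for $w\in S_n$ put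
$$Z_n(w)=\sum_{D\in\mathcal R(n),\,w_D=w}\;\prod_{(i,j)\in D}\psi\Big(\frac in,\frac jn\Big).$$
For example, $Z_3(132)=\psi(\frac13,\frac23)+\psi(\frac23,\frac13)$. For $\psi=1$ this is $\Upsilon_w$. For $\psi=\varphi(x)$ it is $\mathfrak S_w(\varphi(\frac1n),\varphi(\frac2n),\dots)$. For $\psi=\varphi(x)+\theta(y)$ it is the double Schubert polynomial $\mathfrak S_w(x;-y)$ at $x_i=\varphi(\frac in)$, $y_j=\theta(\frac jn)$.

**Theorem 7.** Put $M_n(\mu,\delta)=\max\{Z_n(w):w\in S_n,\ d(\mu_w,\mu)<\delta\}$ (with $\log\max\emptyset=-\infty$). For every permuton $\mu$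
$$E(\mu):=\lim_{\delta\to0}\liminf_{n\to\infty}\frac{\log M_n(\mu,\delta)}{n^2}=\lim_{\delta\to0}\limsup_{n\to\infty}\frac{\log M_n(\mu,\delta)}{n^2}.$$
$E$ is upper semicontinuous, $\lim_n\frac1{n^2}\log\max_{w\in S_n}Z_n(w)$ exists and equals $\max_\mu E(\mu)$, and if $\frac1{n^2}\log Z_n(w_n)$ tends to this limit, then every limit point of $(\mu_{w_n})$ maximizes $E$.

With $\psi\equiv1$: Stanley's limit exists and equals $\max_\mu E(\mu)$ over permutons, and the permutations attaining $u(n)$ have only maximizers of $E$ as permuton limit points.

Let $\Lambda=\max|\log\psi|$, and let $\omega(\rho)$ be the modulus of continuity of $\log\psi$ for the sup-norm; $\omega(\rho)\to0$ as $\rho\to0$. For $w\in S_n$ let $w\times1^a\in S_{n+a}$ act as $w$ on $[n]$ and fix $n+1,\dots,n+a$. Sizes will be adjusted by this operation, in place of the monotonicity of $|\mathcal R(n)|$.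

**Lemma 8 (padding).** For $w\in S_n$ and $a\ge0$, $w\times1^a$ has the same pipe dreams as $w$, and
$$\text{(a)}\ \ d(\mu_{w\times1^a},\mu_w)\le\frac{5a}n,\qquad\text{(b)}\ \ |\log Z_{n+a}(w\times1^a)-\log Z_n(w)|\le n^2\,\omega\Big(\frac an\Big).$$

*Proof.* *Same pipe dreams.* A pipe dream of $w$, viewed in $\mathcal R(n+a)$, makes the same swaps, so it is a pipe dream of $w\times1^a$. Conversely, let $D\in\mathcal R(n+a)$ with $w_D=w\times1^a$. For $n\le p<n+a$, an effective swap at positions $p,p+1$ raises the sum of the first $p$ letters, and no other swap changes that sum. At the beginning the first $p$ letters are $1,\dots,p$, and at the end again, since $v_D=w^{-1}\times1^a$. So no swap occurs at a position $p=i+j-1\ge n$, that is, $D\subseteq\Delta_n$.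

*(a)* Put $n'=n+a$, and let $F'$ be the distribution function of $\mu_{w\times1^a}$. For $x,y\le\frac n{n'}$ we have $F'(x,y)=\frac n{n'}F_w(\frac{n'}nx,\frac{n'}ny)$. Dropping the factor $\frac n{n'}$ changes this by at most $\frac a{n'}$. Replacing the arguments by $x,y$ changes it by at most $\frac an(x+y)\le\frac{2a}n$. For general $x,y$, replace them by $\min(x,\frac n{n'})$, $\min(y,\frac n{n'})$. Both $F'$ and $F_w$ are nondecreasing and 1-Lipschitz in each variable, so each decreases by an amount in $[0,\frac{2a}{n'}]$, and the difference $F'-F_w$ changes by at most $\frac{2a}{n'}$. In total $|F'-F_w|\le\frac a{n'}+\frac{2a}n+\frac{2a}{n'}\le\frac{5a}n$.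

*(b)* The two sums run over the same sets $D\subseteq\Delta_n$, and $|\frac in-\frac i{n+a}|\le\frac an$ for $i\le n$. So each of the at most $n^2$ factors changes by at most $\omega(\frac an)$ in its logarithm. $\square$

*Proof of Theorem 7.* Let $E^-(\mu)\le E^+(\mu)$ be the limits with $\liminf$ and $\limsup$; they exist because $M_n(\mu,\delta)$ is monotone in $\delta$. As $Z_n(w)\le(1+e^\Lambda)^{n^2}$, $E^+(\mu)<\infty$. Steps 1–5 prove $E^-(\mu)\ge E^+(\mu)$, and we may assume $E^+(\mu)>-\infty$. The weight of a set of tiles is the product of its $\psi$-values, and the weight of a family is the sum of the weights of its members.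

**Step 1: a near-optimal sequence near $\mu$.** As in Section 9 we want many reduced sets with a common record, now with permutation close to $\mu$. Since $\limsup_nn^{-2}\log M_n(\mu,\frac1j)\ge E^+(\mu)$, we can choose $N_j\ge8^j$ and $w\in S_{N_j}$ with $d(\mu_w,\mu)<\frac1j$ and $\log Z_{N_j}(w)\ge N_j^2(E^+(\mu)-\frac1j)$. Put $w_j=w\times1^a$ with $0\le a<2^j$ and $2^j\mid n_j:=N_j+a$. By Lemma 8, and since $a/N_j\le4^{-j}$, $d(\mu_{w_j},\mu)\to0$ and $\log Z_{n_j}(w_j)\ge n_j^2(E^+(\mu)-o(1))$. The number of level-$j$ records is $e^{o(n_j^2)}$. Among the records of the $D\in\mathcal R(n_j)$ with $w_D=w_j$, fix one carrying the largest total weight. Let $\mathcal D_j$ be the set of these $D$ with this record, and fix $D_j\in\mathcal D_j$. Then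
$$\text{weight}(\mathcal D_j)\ge e^{n_j^2(E^+(\mu)-o(1))}.\tag{10}$$

**Step 2: total weight of the replicated sets.** This replaces the count (8). Apply Lemma 6 to $(n_j,D_j)$. Fix $q=2^p$ with $85/q\le\frac12$, $\varepsilon=q^{-2}$, fix $r$, take $j\in\mathcal J$ large, and let $n=n_j$, $D_*=D_j$, $N=mn$, with $\mathcal G,\mathcal D',\mathcal Z_B$ as before. The record includes the top side, so all $D\in\mathcal D'$ have $w_D=w_j$. Let $\zeta_B$ be the weight of $\mathcal Z_B$ for the values $\psi(\frac in,\frac jn)$. Elements of $\mathcal D'\supseteq\mathcal D_j$ are determined by their intersections with the boxes, so $\prod_B\zeta_B\ge\text{weight}(\mathcal D_j)$.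

Give the sets $\widehat D$ the weights from $\psi(\frac{i'}N,\frac{j'}N)$. The rescaled positions of a tile of $mB$ and of a tile of $B$ lie in the same closed dyadic square of side $2^{-r}$, so the logarithms of their weights differ by at most $\omega(2^{-r})$. The sum of the weights of all $\widehat D$ factors over boxes:

* For $B\in\mathcal G$, each of the $m^2$ copies contributes at least $e^{-\omega(2^{-r})k^2}\zeta_B$, because a filling has at most $k^2$ tiles.
* For $B\notin\mathcal G$ meeting $\Delta_n$, we have $\zeta_B\le(1+e^\Lambda)^{k^2}\le e^{(\Lambda+\log2)k^2}$, while $mD_*\cap mB$ has weight at least $e^{-\Lambda m^2k^2}$. So it contributes at least $\zeta_B^{m^2}e^{-(2\Lambda+\log2)m^2k^2}$. There are at most $a_rg^2$ such boxes.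
* A box not meeting $\Delta_n$ has $\zeta_B=1$ and contributes $1$.

As $g^2m^2k^2=N^2$,
$$\sum_{\widehat D}\text{weight}(\widehat D)\ge\text{weight}(\mathcal D_j)^{m^2}\,e^{-[\omega(2^{-r})+(2\Lambda+\log2)a_r]N^2}.\tag{11}$$

**Step 3: passing to reduced sets.** We transfer (11) to $\mathcal R(N)$. By Proposition 5, at most $\beta N^2$ tiles are deleted, so $\text{weight}(\widehat D)\le e^{\Lambda\beta N^2}\,\text{weight}(\widehat D^\circ)$. By (9) the fibers of $\widehat D\mapsto\widehat D^\circ$ have size at most $e^{H(\beta)N^2}$. With (10) and (11), the total weight of the set of all $P=\widehat D^\circ\in\mathcal R(N)$ so obtained is at least $e^{N^2(E^+(\mu)-\tau)}$, where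
$$\tau=\omega(2^{-r})+(2\Lambda+\log2)a_r+\Lambda\beta+H(\beta)+o_j(1)$$
and $o_j(1)$ tends to $0$ as $j\to\infty$, independently of $m$.

**Step 4: location of $w_P$.** We show that $\mu_{w_P}$ is close to $\mu$. For integers $0\le c,x\le N$,
$$h^P_c(0,x)=\#\{y\le x:v_P(y)\le c\}=\#\{b\le c:w_P(b)\le x\}=N\,F_{w_P}\Big(\frac cN,\frac xN\Big),$$
and $P$ has the same labels as $\widehat D$. Let $w_*=w_{mD_*}$. Item 1 of Proposition 5 says $|F_{w_P}-F_{w_*}|\le28\varepsilon$ at the points $(\frac sq,\frac xN)$. For fixed first coordinate $\frac sq$, both functions are linear in the second coordinate between consecutive multiples of $\frac1N$, so the bound holds at all $(\frac sq,y)$. For $\frac sq\le x\le\frac{s+1}q$,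
$$F_{w_P}(x,y)\le F_{w_P}\Big(\frac{s+1}q,y\Big)\le F_{w_*}\Big(\frac{s+1}q,y\Big)+28\varepsilon\le F_{w_*}(x,y)+\frac1q+28\varepsilon,$$
and the same holds with $w_P$ and $w_*$ exchanged. So $d(\mu_{w_P},\mu_{w_*})\le28\varepsilon+\frac1q$. By Lemma 3, $h^{mD_*}_{mc}(0,mx)=m\,h^{D_*}_c(0,x)$. Dividing by $N=mn$, $F_{w_*}$ and $F_{w_j}$ agree at all points of $\frac1n\mathbb Z^2$ in $[0,1]^2$. Rounding both coordinates up to multiples of $\frac1n$ and using monotonicity and the Lipschitz property in the same way, $d(\mu_{w_*},\mu_{w_j})\le\frac2n$. Altogether
$$d(\mu_{w_P},\mu)\le28\varepsilon+\frac1q+\frac2{n_j}+d(\mu_{w_j},\mu).$$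

**Step 5: all sizes, then the parameters.** We conclude $E^-\ge E^+$. Fix $\delta>0$. For $q$ large, then $j$ large, the last bound is $<\delta/2$. The sets $P$ belong to at most $N!$ permutations. So for every $N\in n_j\mathbb Z_{>0}$ there is $w'\in S_N$ with $d(\mu_{w'},\mu)<\delta/2$ and $\log Z_N(w')\ge N^2(E^+(\mu)-\tau)-\log N!$. For a general size $M=N+a$ with $0\le a<n_j$, use $w'\times1^a$. By Lemma 8 its distance to $\mu$ is less than $\frac\delta2+\frac{5a}N<\delta$ for $N$ large, and $\log Z_M(w'\times1^a)\ge N^2(E^+(\mu)-\tau)-\log N!-N^2\omega(\frac aN)$. As $M\to\infty$ with $j$ fixed, $N/M\to1$ and $a/N\to0$, so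
$$\liminf_{M\to\infty}\frac{\log M_M(\mu,\delta)}{M^2}\ge E^+(\mu)-\tau.$$
Let $j\to\infty$, then $r\to\infty$, then $q\to\infty$. Then $\tau\to0$, so the left side is at least $E^+(\mu)$. As $\delta$ was arbitrary, $E^-(\mu)\ge E^+(\mu)$. This proves the first assertion, and $E$ is well defined.

**Step 6: upper semicontinuity.** Let $\mu_i\to\mu$ and fix $\delta>0$. If $d(\mu_i,\mu)<\delta/2$, then $M_n(\mu_i,\delta/2)\le M_n(\mu,\delta)$, so
$$E(\mu_i)\le\limsup_n\frac{\log M_n(\mu_i,\delta/2)}{n^2}\le\limsup_n\frac{\log M_n(\mu,\delta)}{n^2}.$$
Let $i\to\infty$, then $\delta\to0$, to get $\limsup_iE(\mu_i)\le E(\mu)$.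

**Step 7: the limit and the maximizers.** We identify the growth of $\max_wZ_n(w)$. Since $\max_wZ_n(w)\ge M_n(\mu,\delta)$, we have $\liminf_nn^{-2}\log\max_wZ_n(w)\ge E(\mu)$ for every $\mu$. Conversely, choose $n_i\to\infty$ and maximizers $w_{n_i}$ realizing $\limsup_nn^{-2}\log\max_wZ_n(w)$. By compactness we may assume $\mu_{w_{n_i}}\to\mu$ for some permuton $\mu$. For each $\delta$, eventually $M_{n_i}(\mu,\delta)\ge Z_{n_i}(w_{n_i})$. Hence $\limsup_nn^{-2}\log M_n(\mu,\delta)\ge\limsup_nn^{-2}\log\max_wZ_n(w)$, and letting $\delta\to0$,
$$\limsup_n\frac{\log\max_wZ_n(w)}{n^2}\le E(\mu)\le\sup_\nu E(\nu)\le\liminf_n\frac{\log\max_wZ_n(w)}{n^2}.$$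
So the limit exists, and it equals $E(\mu)=\max_\nu E(\nu)$. Finally, suppose $n^{-2}\log Z_n(w_n)$ tends to this limit and $\mu_{w_{n_i}}\to\mu$ along a subsequence. Again $M_{n_i}(\mu,\delta)\ge Z_{n_i}(w_{n_i})$ eventually for each $\delta$, so $E(\mu)$ is at least the limit, which is $\max E$. Thus $\mu$ maximizes $E$. $\blacksquare$
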